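# Ampleness of the Frobenius-trace kernel on generalized Grassmannians

## 1. Which $G/P$ have an ample Frobenius–Tschirnhausen bundle

**Theorem 1.** Let $K$ be an algebraically closed field of characteristic $p>0$, let $G$ be a simple algebraic group over $K$, let $P\subset G$ be a reduced maximal parabolic subgroup, and let $X=G/P$. Let $F\colon X\to X$ be the Frobenius morphism and
$$\mathcal E_X=(F_*\mathcal O_X/\mathcal O_X)^\vee .$$
If $G$ is of type $\mathrm E_6,\mathrm E_7,\mathrm E_8$ ($p$ arbitrary) or of type $\mathrm F_4$ ($p\ge 3$), then $\mathcal E_X$ is an ample vector bundle.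

**Theorem 2 (classification).** Let $G$ be simple and let $P\ne G$ be a reduced parabolic subgroup. Then $\mathcal E_{G/P}$ is ample if and only if $P$ is maximal and, writing $\Phi$ for the root system and $\alpha$ for the simple root attached to $P$ (Bourbaki numbering), the triple $(\Phi,\alpha,p)$ is not one of the following:

1. $\mathrm C_m$, $m\ge 2$, $\alpha=\alpha_j$ with $j\ge 2$, $p=2$;
2. $\mathrm B_m$, $m\ge 2$, $\alpha=\alpha_{m-1}$, $p=2$;
3. $\mathrm F_4$, $\alpha\in\{\alpha_2,\alpha_3\}$, $p=2$;
4. $\mathrm G_2$, $\alpha$ the long simple root, $p\in\{2,3\}$.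

A third theorem, a criterion from which both follow, needs notation and is stated in Section 3.

Now let us unpack this. The Frobenius $F$ is the identity on the space $X$ and $f\mapsto f^p$ on functions. If $X$ is smooth of dimension $n$ with local coordinates $t_1,\dots,t_n$, then $F_*\mathcal O_X$ is locally free over $\mathcal O_X$ with basis the monomials $t^a$, $0\le a_i<p$. The monomial $1$ spans the subsheaf $\mathcal O_X$, so $F_*\mathcal O_X/\mathcal O_X$ is locally free of rank $p^n-1$. Its dual $\mathcal E_X$ is the *Frobenius–Tschirnhausen bundle*, or Frobenius-trace kernel, of $X$.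

A vector bundle $V$ is *ample* (resp. *nef*) if $\mathcal O(1)$ is ample (resp. nef) on $\mathbb P(V)$, the bundle of rank-one quotients of $V$. Both properties pass to restrictions to closed subschemes and to quotients. On $\mathbb P^1$, the bundle $\bigoplus\mathcal O(a_i)$ is ample iff all $a_i>0$, and nef iff all $a_i\ge0$.

A *generalized Grassmannian* is a variety $G/P$ as in Theorem 1, with $G$ of any simple type; it has Picard rank one. In Theorem 2, the pair $(\mathrm C_m,\alpha_j)$ is the symplectic Grassmannian $\mathbf{SGr}(j,2m)$ of isotropic $j$-spaces in a symplectic $2m$-space. The pair $(\mathrm B_m,\alpha_{m-1})$ is the orthogonal Grassmannian $\mathbf{OGr}(m-1,2m+1)$; for $m=2$ it is the quadric threefold. The pair ($\mathrm G_2$, long root) is the adjoint variety, the closed orbit in $\mathbf P(\mathrm{Lie}\,G)$.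

The question comes from Raymond Cheng and Emre Alp Özavcı, "Frobenius–Tschirnhausen ampleness", arXiv:2608.11304 (2026). The classification for classical types and $\mathrm G_2$ is quoted from there, with exceptions exactly 1, 2 and 4. The conjecture is that in the types $\mathrm E_6,\mathrm E_7,\mathrm E_8,\mathrm F_4$ the bundle $\mathcal E_X$ is ample as soon as the prime is good, say $p>5$. Theorem 1 proves this with a weaker bound, and Theorem 2 adds that the only non-ample cases in these four types, over all characteristics and all maximal parabolics, are the two of item 3. The proof below does not use the quoted result; it recovers it.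

## 2. Projective space and a product of lines

**The projective line.** Write $F_*\mathcal O_{\mathbb P^1}=\bigoplus_{i=1}^p\mathcal O(a_i)$. By the projection formula $H^0(F_*\mathcal O\otimes\mathcal O(-1))=H^0(\mathcal O(-p))=0$, so all $a_i\le 0$. Since $h^0(F_*\mathcal O)=1$, exactly one $a_i$ is $0$. Since $H^1(F_*\mathcal O)=0$, all $a_i\ge-1$. Hence $F_*\mathcal O=\mathcal O\oplus\mathcal O(-1)^{p-1}$ and $\mathcal E_{\mathbb P^1}=\mathcal O(1)^{p-1}$ is ample.

**Projective space.** The ring $S=K[x_0,\dots,x_n]$ is free over $S^p=K[x_0^p,\dots,x_n^p]$ on the monomials $x^a$, $0\le a_i<p$. A generator $x^a$ with $|a|=kp$ contributes a summand $\mathcal O(-k)$ to $F_*\mathcal O_{\mathbb P^n}$, and only degrees divisible by $p$ contribute. So $F_*\mathcal O_{\mathbb P^n}=\bigoplus_{k\ge0}\mathcal O(-k)^{N_k}$ with $N_k=\#\{a\in[0,p-1]^{n+1}:|a|=kp\}$. As $N_0=1$, the bundle $\mathcal E_{\mathbb P^n}=\bigoplus_{k\ge1}\mathcal O(k)^{N_k}$ is ample.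

**A product.** On $\mathbb P^1\times\mathbb P^1$ we get $F_*\mathcal O=(\mathcal O\oplus\mathcal O(-1)^{p-1})\boxtimes(\mathcal O\oplus\mathcal O(-1)^{p-1})$. So $\mathcal E$ has $\mathcal O(1,0)$ as a direct summand, which is trivial on one ruling: $\mathcal E$ is not ample. The functions responsible are pulled back along a projection. The same thing will happen for every non-maximal parabolic.

On a general $G/P$ the bundle $F_*\mathcal O_X$ does not come with a splitting, so we need a way to test ampleness without one.

## 3. Roots, the Lie algebra $\mathfrak h$, and the criterion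

**Simply connected reduction.** Let $\widetilde G\to G$ be the simply connected cover, with central kernel $Z$, possibly non-reduced. The center lies in every maximal torus, so $Z$ lies in the reduced parabolic $\widetilde P$ of $\widetilde G$ with the same roots as $P$. Then $\widetilde P\to P$ is surjective with kernel $Z$, so $\widetilde P$ is the full preimage of $P$ and $G/P=\widetilde G/\widetilde P$. From now on $G$ is simply connected.

**Notation.** Fix a maximal torus $T$, the root system $\Phi$ and simple roots numbered as in Bourbaki. The Borel subgroup $B\supset T$ is the one whose roots are the *negative* roots. For a simple root $\alpha$ let $c_\alpha(\beta)$ be the coefficient of $\alpha$ in $\beta$. The maximal parabolic $P\supset B$ attached to $\alpha$ has roots $\{\beta:c_\alpha(\beta)\le0\}$. The minimal parabolic $P_\alpha\supset B$ has roots $\{\text{negative roots}\}\cup\{\alpha\}$. Gothic letters are Lie algebras, $\mathfrak g=\mathfrak t\oplus\bigoplus_\beta\mathfrak g_\beta$, and $e_\beta\in\mathfrak g_\beta$ is a Chevalley basis of root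 vectors. For example, for $G=\mathrm{SL}_2$ the group $B=P$ consists of the lower triangular matrices and $P_\alpha=G$.

Recall (Carter, *Simple groups of Lie type*; Steinberg, *Lectures on Chevalley groups*), with $r=\max\{i:\gamma-i\beta\in\Phi\}$:
$$[e_\beta,e_\gamma]=\pm(r+1)e_{\beta+\gamma}\ \ (\beta+\gamma\in\Phi),\qquad \tfrac1{i!}(\operatorname{ad}e_\beta)^ie_\gamma=\pm\tbinom{r+i}{i}e_{\gamma+i\beta}\ \ (\gamma\ne\pm\beta),\tag{1}$$
where $e_{\gamma+i\beta}$ is read as $0$ if $\gamma+i\beta\notin\Phi$. Moreover $\frac12(\operatorname{ad}e_\beta)^2e_{-\beta}=-e_\beta$, and the root subgroup $U_\beta$ acts on $\mathfrak g$ by $\sum_is^i(\operatorname{ad}e_\beta)^i/i!$. These operators are computed over $\mathbb Z$ and then reduced modulo $p$. In $\mathfrak{sl}_2$, for instance, $\operatorname{Ad}(1+se)f=f+sh-s^2e$: in characteristic $2$ the term $-s^2e$ survives although $(\operatorname{ad}e)^2=0$. So the group sees more than the brackets.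

Always $r+1\in\{1,2,3\}$. A root string has at most $2$ members in simply laced types and at most $3$ in types $\mathrm B,\mathrm C,\mathrm F$ (strings through $\gamma\ne\pm\beta$). If $\beta+\gamma$ is a root, the string has at least $r+2$ members. So $r+1=1$ in simply laced types and $r+1\le 2$ in types $\mathrm B,\mathrm C,\mathrm F$.

**Definition.** Let $x_0=eP\in X$ and $\ell=P_\alpha x_0\subset X$, the *Schubert line*. Let
$$\mathfrak h\subset\mathfrak g\quad\text{be the Lie subalgebra generated by all }\operatorname{Ad}(h)\mathfrak p,\ h\in P_\alpha(K).$$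
It is stable under $P_\alpha(K)$, hence under $P_\alpha$ because $P_\alpha$ is smooth, and it contains $\mathfrak p\supset\mathfrak t$. Being $T$-stable, it has the form $\mathfrak h=\mathfrak t\oplus\bigoplus_{\beta\in\Psi}\mathfrak g_\beta$ for a subset $\Psi\subset\Phi$.

**Theorem 3 (criterion).** For every generalized Grassmannian $X=G/P$ the bundle $\mathcal E_X$ is nef. After identifying $X$ with $X^{(p)}$ as in Step 1 below, its restriction to the Schubert line is $\mathcal O^{\,p^{|\Phi\setminus\Psi|}-1}\oplus(\text{ample})$. It is ample if and only if $\mathfrak h=\mathfrak g$.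

**Example (the quadric threefold).** Take $\mathrm B_2$ with $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2$ and $\alpha=\alpha_1$, so $c_\alpha(\beta)=\beta_1$. By construction $\Psi$ contains $-\varepsilon_1,\ \pm\varepsilon_2,\ -\varepsilon_1\pm\varepsilon_2$. It also contains $\alpha=\varepsilon_1-\varepsilon_2$, by applying $\dot s_\alpha\in P_\alpha(K)$ to $\mathfrak g_{-\alpha}$. The bracket $[e_{\varepsilon_1-\varepsilon_2},e_{\varepsilon_2}]=\pm e_{\varepsilon_1}$ gives $\varepsilon_1\in\Psi$. Only $\varepsilon_1+\varepsilon_2$ is left, and $[e_{\varepsilon_1},e_{\varepsilon_2}]=\pm2e_{\varepsilon_1+\varepsilon_2}$. If $p\ge3$ we get $\Psi=\Phi$. If $p=2$ this bracket gives nothing, and Section 10 shows that $\varepsilon_1+\varepsilon_2\notin\Psi$. So for $p=2$ the restriction of $\mathcal E_X$ to the line has exactly $2^1-1=1$ trivial summand. Section 5 exhibits its source by hand.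

## 4. From all curves to one Schubert line

**Step 1 (replace $F$ by an equivariant map).** The absolute Frobenius is not $K$-linear, so we pass to the relative one. Let $Y=X^{(p)}$ be the Frobenius twist (raise the coefficients of the equations of $X$ to the $p$-th power) and let $\varphi\colon X\to Y$ be the relative Frobenius (raise the coordinates to the $p$-th power). The projection $W\colon Y\to X$ is an isomorphism of schemes because $K$ is perfect, and $F=W\circ\varphi$. So $\mathcal E_X$ corresponds under $W$ to
$$\mathcal E:=\mathcal Q^\vee,\qquad \mathcal Q:=\varphi_*\mathcal O_X/\mathcal O_Y,$$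
and ampleness and nefness may be tested on $Y$. (As $F$ is the identity on points, $W$ sends $\varphi(\ell)$ to $\ell$.)

The group $G$ acts on $Y=G^{(p)}/P^{(p)}$ through $F_G\colon G\to G^{(p)}$, and $\varphi(gx)=F_G(g)\varphi(x)$. So $\varphi$ is $G$-equivariant, and $\varphi_*\mathcal O_X$, its subsheaf $\mathcal O_Y$, and therefore $\mathcal Q$ and $\mathcal E$ are $G$-linearized vector bundles on $Y$.

**Step 2 (the $B$-stable curves in $Y$).** This step finds the only curve on which we will have to test. The group scheme $P_\alpha\cap P$ contains $B$ and has Lie algebra $\mathfrak p_\alpha\cap\mathfrak p=\mathfrak b$. So its dimension is $\dim B=\dim\mathfrak b$ and it is smooth. As a subgroup containing a Borel subgroup it is connected, so it equals $B$. Thus $\ell\cong P_\alpha/B\cong\mathbb P^1$. Put $\ell_Y=\ell^{(p)}=\varphi(\ell)\subset Y$ and $y_0=\varphi(x_0)\in\ell_Y$.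

By the Bruhat decomposition the $B$-orbits on $X$ are the finitely many $Bwx_0$, where $w$ runs through minimal representatives of the cosets of the Weyl group of $P$, and $\dim Bwx_0$ is the length of $w$. The only fixed point is $x_0$. A one-dimensional orbit has $w=s_\beta$ with $\beta$ simple and $s_\beta$ not in the Weyl group of $P$, that is, $\beta=\alpha$; its closure is $\ell$. A $B$-stable integral curve contains a dense orbit, because there are finitely many orbits and only one fixed point. So $\ell$ is the only $B$-stable integral curve in $X$. The map $\varphi$ is a homeomorphism and is equivariant for $B(K)$, so the only $B$-fixed point of $Y$ is $y_0$ and the only $B$-stable integral curve in $Y$ is $\ell_Y$.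

**Step 3 (reduction to $\ell_Y$).** The purpose is to prove the following.

**Proposition 4.** Let $V$ be a $G$-linearized vector bundle on $Y$. Then $V$ is ample (resp. nef) if and only if $V|_{\ell_Y}$ is.

*Proof.* "Only if" is clear. Let $\pi\colon Z=\mathbb P(V)\to Y$ with its $G$-action, and $\xi=\mathcal O(1)$. Let $C\subset Z$ be an integral curve. The group $B$ acts on the Hilbert scheme of $Z$. Since $B$ is connected, it preserves the connected component of $[C]$, which lies in the projective scheme of subschemes with the Hilbert polynomial of $C$ for a fixed polarization. By Borel's fixed point theorem the closure of the orbit $B\cdot[C]$ contains a $B$-fixed point $[C_0]$.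

For every line bundle $M$ on $Z$ the number $\chi(M|_\bullet)-\chi(\mathcal O_\bullet)$ is constant in the flat family over this irreducible closure. At $C$ it is $M\cdot C$; at the one-dimensional scheme $C_0$ it is computed on components. Hence
$$M\cdot C=\sum_im_i\,(M\cdot C_i),\qquad m_i>0,\tag{2}$$
where the $C_i$ are the one-dimensional irreducible components of $(C_0)_{\mathrm{red}}$ and $m_i$ is the length of $\mathcal O_{C_0}$ at the generic point of $C_i$. As $C_0$ is $B$-stable and $B$ is connected, each $C_i$ is $B$-stable. Then $\pi(C_i)$ is a $B$-stable closed irreducible subset of dimension at most one, so by Step 2 it is $y_0$ or $\ell_Y$. Either way $C_i\subset Z_\ell:=\mathbb P(V|_{\ell_Y})$.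

If $V|_{\ell_Y}$ is nef, then $\xi\cdot C_i\ge0$ for all $i$, so $\xi\cdot C\ge0$ by (2), and $V$ is nef.

Suppose $V|_{\ell_Y}$ is ample, and let $A$ be an ample line bundle on $Z$. For some $n>0$ the bundle $(\xi^n\otimes A^{-1})|_{Z_\ell}$ is ample, so $(n\xi-A)\cdot C_i>0$ for all $i$, and (2) gives $(n\xi-A)\cdot C\ge0$. The integer $n$ does not depend on $C$, so $\xi^n\otimes A^{-1}$ is nef. Then $\xi^n$ is nef $\otimes$ ample, hence ample by Kleiman, and $V$ is ample. $\square$

## 5. The Frobenius neighbourhood of the line, and what its conormal filtration cannot see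

**Step 4 (ampleness as a statement about functions).** We turn the splitting type on $\ell_Y\cong\mathbb P^1$ into one number. Let
$$\Gamma=\varphi^{-1}(\ell_Y)=X\times_Y\ell_Y,\qquad R=H^0(\Gamma,\mathcal O_\Gamma),\qquad D=\mathcal Q|_{\ell_Y}=\bigoplus\mathcal O(d_i).$$
Then $\mathcal E|_{\ell_Y}=\bigoplus\mathcal O(-d_i)$. Since $\varphi$ is finite, $(\varphi_*\mathcal O_X)|_{\ell_Y}=\varphi_*\mathcal O_\Gamma$, and since $\mathcal Q$ is locally free, restriction to $\ell_Y$ gives an exact sequence
$$0\to\mathcal O_{\ell_Y}\to\varphi_*\mathcal O_\Gamma\to D\to0.\tag{3}$$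
As $H^1(\mathcal O_{\mathbb P^1})=0$, we get $h^0(D)=\dim R-1$. Now $\mathcal E|_{\ell_Y}$ is ample iff all $d_i<0$ iff $H^0(D)=0$. With Proposition 4:
$$\mathcal E_X\text{ is ample}\iff R=K.\tag{4}$$

**First attempt: filter $\mathcal O_\Gamma$ by the ideal $I$ of $\ell$.** In local coordinates $(s,u_1,\dots,u_{n-1})$ on $X$ with $\ell=\{u=0\}$, the scheme $\Gamma$ is $\{u_1^p=\dots=u_{n-1}^p=0\}$. Hence $I^k/I^{k+1}$ is the truncated symmetric power of the conormal bundle $N^\vee=N_{\ell/X}^\vee$, namely $\operatorname{Sym}^kN^\vee$ modulo the multiples of $p$-th powers. If $N^\vee=\bigoplus L_i$, it is $\bigoplus L^{a}$ over exponents $a$ with $|a|=k$ and all $a_i<p$. If $N$ is ample, the pieces with $k>0$ have no sections, so $R=H^0(\mathcal O_\ell)=K$. This settles $\mathbb P^n$ again, where $N=\mathcal O(1)^{n-1}$.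

**Where it stops.** Let $X$ be a smooth quadric of dimension $n\ge3$ and $\ell$ a line in it. The sequence $0\to N\to\mathcal O(1)^n\to\mathcal O(2)\to0$ shows that $N$ has rank $n-1$, degree $n-2$ and all summands of degree at most $1$. The tangent bundle of a homogeneous space $G/P$ with $P$ reduced is globally generated, hence so is $N$. So $N=\mathcal O(1)^{n-2}\oplus\mathcal O$. The trivial summand puts sections into the graded pieces, and the filtration alone does not say whether they lift to $\Gamma$. For $n=3$ the graded pieces add up to $\bigoplus_{0\le i,j<p}\mathcal O(-i)$, so we learn $1\le\dim R\le p$ and nothing more. By the example in Section 3 and Theorem 3, $\dim R=1$ if $p\ge3$ and $\dim R=2$ if $p=2$. So the answer depends on $p$ in a way that the shape of the graded pieces does not show.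

**The lifted function in characteristic $2$, by hand.** Let $p=2$ and $X=\{x_0^2+x_1x_2+x_3x_4=0\}\subset\mathbb P^4$. The partial derivatives $x_2,x_1,x_4,x_3$ vanish together only at $(1:0:0:0:0)\notin X$, so $X$ is smooth. Projection from that point is a finite map $f\colon X\to\mathbb P^3$ with coordinates $x_1,\dots,x_4$; it is flat, since $X$ and $\mathbb P^3$ are smooth of the same dimension. On $X$ we have $x_0^2=x_1x_2+x_3x_4$, so $\varphi=g\circ f$ with
$$g\colon\mathbb P^3\to Y,\qquad (x_1:\dots:x_4)\mapsto(x_1x_2+x_3x_4:x_1^2:x_2^2:x_3^2:x_4^2).$$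
Take the line $\ell=\{x_0=x_1=x_3=0\}\subset X$. Then $g^{-1}(\ell_Y)\subset\mathbb P^3$ is given by $x_1^2=x_3^2=0$ and $x_1x_2=x_3x_4$ (signs do not matter). Its support is $x_1=x_3=0$, so it is covered by the charts $x_2\ne0$ and $x_4\ne0$. The functions $x_3/x_2$ and $x_1/x_4$ agree on the overlap, because $x_1x_2=x_3x_4$. They glue to a global function $t$ with $t^2=0$ and $t\ne0$: for $x_2=1$ the equations reduce to $x_1=x_3x_4$, $x_3^2=0$, so $x_3\neq0$ there. As $\Gamma\to g^{-1}(\ell_Y)$ is faithfully flat, $f^*t$ is a non-constant element of $H^0(\Gamma,\mathcal O_\Gamma)$. By (3), $\mathcal E$ is not ample on $\ell_Y$. So the quadric threefold in characteristic $2$ is a genuine exception.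

We need a description of $R$ that controls such liftings. The idea is that $\Gamma$ is swept out by $\ell$ under the infinitesimal group $G_1=\ker F_G$. Because $\ell$ is complete, a function on $G_1\times\ell$ is a function on $G_1$ alone. Then *every* point of $\ell$ imposes its own conditions on that one function, namely invariance under the stabilizer of that point.

## 6. From $\Gamma$ to the Frobenius kernel

For a smooth algebraic group $M$ put $M_1=\ker(F_M\colon M\to M^{(p)})$, the first Frobenius kernel. It is a one-point scheme with the same Lie algebra as $M$. If $t_1,\dots,t_n$ are local coordinates of $M$ vanishing at $1$, then $K[M_1]=K[t_1,\dots,t_n]/(t_1^p,\dots,t_n^p)$. For example, $(\mathbb G_a)_1=\operatorname{Spec}K[t]/(t^p)$.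

A morphism $S'\to S''$ of schemes is an *epimorphism of fppf sheaves* if every point of $S''(S)$ lifts to $S'$ after a faithfully flat, locally finitely presented base change on $S$. For instance $t\mapsto t^p$ on $\mathbb A^1$ is one: to lift $s\in\mathcal O(S)$, adjoin a root of $z^p=s$. Functions, that is morphisms to the fppf sheaf $\mathbb A^1$, inject under pullback along such a map, and a function descends iff it takes equal values on any two points with the same image. In the same way, sections of line bundles inject under pullback.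

**Step 5 (description of $R$).** If $g\in G_1$, then $\varphi(gx)=F_G(g)\varphi(x)=\varphi(x)$. So there is a morphism
$$a\colon G_1\times\ell\to\Gamma,\quad(g,x)\mapsto gx,\qquad\varphi\circ a=\varphi\circ\mathrm{pr}_2.\tag{5}$$

**Lemma 5.** The morphism $a$ is an epimorphism of fppf sheaves, and
$$R=\{f\in K[G_1]:f(g)=f(g')\text{ whenever }g,g'\in G_1(S),\ x,x'\in\ell(S),\ gx=g'x'\},\tag{6}$$
where $S$ runs through all $K$-schemes.

*Proof.* Let $z\in\Gamma(S)$, that is, $z\in X(S)$ with $\varphi(z)\in\ell_Y(S)$. The Frobenius $\ell\to\ell_Y$ of the smooth curve $\ell$ is faithfully flat, so fppf-locally on $S$ there is $x\in\ell(S)$ with $\varphi(x)=\varphi(z)$. Since $G\to G/P$ is smooth, étale-locally $x=hx_0$ and $z=h'x_0$ with $h,h'\in G(S)$. Then $F(h)y_0=F(h')y_0$, and the stabilizer of $y_0$ in $G^{(p)}$ is $P^{(p)}$, so $F(h)^{-1}F(h')\in P^{(p)}(S)$. As $P$ is smooth, $F_P$ is faithfully flat, so fppf-locally $F(h)^{-1}F(h')=F(q)$ with $q\in P(S)$. Put $g=h'q^{-1}h^{-1}$. Then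
$$F(g)=F(h')\cdot F(h')^{-1}F(h)\cdot F(h)^{-1}=1,\qquad gx=h'q^{-1}x_0=h'x_0=z .$$
So $(g,x)$ lifts $z$.

Therefore $R$ is the set of functions on $G_1\times\ell$ that agree on any two points with the same image under $a$. And $\mathcal O(G_1\times\ell)=K[G_1]\otimes H^0(\ell,\mathcal O_\ell)=K[G_1]$. This is (6). $\square$

## 7. Derivations that kill $R$, and the proof of Theorem 1

**Step 6 (if $\mathfrak h=\mathfrak g$ then $R=K$).** We differentiate (6). For $v\in\mathfrak g=\operatorname{Lie}G_1$ let $D_v$ be the left-invariant derivation of $K[G_1]$ defined by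
$$f(g(1+\varepsilon v))=f(g)+\varepsilon\,(D_vf)(g),\qquad\varepsilon^2=0.$$
The map $v\mapsto D_v$ is a Lie algebra homomorphism. Let $f\in R$; then $\{v:D_vf=0\}$ is a Lie subalgebra of $\mathfrak g$.

Let $x=hx_0\in\ell(K)$ with $h\in P_\alpha(K)$. Its stabilizer is $hPh^{-1}$. For $\gamma\in(hPh^{-1})_1(S)$ and $g\in G_1(S)$ we have $(g\gamma)x=gx$, so (6), applied to the pairs $(g\gamma,x)$ and $(g,x)$, gives $f(g\gamma)=f(g)$. Take $S=G_1\times\operatorname{Spec}K[\varepsilon]$, $g$ the universal point and $\gamma=1+\varepsilon v$ with $v\in\operatorname{Ad}(h)\mathfrak p$. Then $D_vf=0$. Since $\mathfrak h$ is generated by these $v$,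
$$D_vf=0\quad\text{for all }f\in R,\ v\in\mathfrak h.\tag{7}$$

**Proposition 6.** If $\mathfrak h=\mathfrak g$, then $\mathcal E_X$ is ample.

*Proof.* Write $K[G_1]=K[t_1,\dots,t_n]/(t_1^p,\dots,t_n^p)$. Its derivations are the combinations $\sum_jb_j\partial_{t_j}$. Choose a basis $v_i$ of $\mathfrak g$ and write $D_{v_i}=\sum_ja_{ij}\partial_{t_j}$. At the closed point the matrix $(a_{ij})$ expresses a basis of the tangent space, so it is invertible there, hence invertible over the local ring $K[G_1]$. If $f\in R$, then $D_{v_i}f=0$ for all $i$ by (7), so $\partial_{t_j}f=0$ for all $j$. All exponents of the $t_j$ are less than $p$, so $f$ is constant. Thus $R=K$, and (4) applies. $\square$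

**Step 7 (generation in types $\mathrm E$ and $\mathrm F$; end of the proof of Theorem 1).** We check $\mathfrak h=\mathfrak g$. The algebra $\mathfrak h$ contains $\mathfrak p$, hence $\mathfrak t$, all $\mathfrak g_{-\beta}$ with $\beta>0$, and $\mathfrak g_\beta$ for every simple $\beta\ne\alpha$. It also contains $\operatorname{Ad}(\dot s_\alpha)\mathfrak g_{-\alpha}=\mathfrak g_\alpha$, since $\dot s_\alpha\in P_\alpha(K)$. So it contains all simple root vectors. Every non-simple positive root is $\beta+\gamma$ with $\beta$ simple and $\gamma$ positive, and $[e_\beta,e_\gamma]=\pm(r+1)e_{\beta+\gamma}$ with $r+1=1$ in types $\mathrm E_6,\mathrm E_7,\mathrm E_8$ and $r+1\in\{1,2\}$ in type $\mathrm F_4$. Under the hypotheses of Theorem 1 this coefficient is invertible in $K$. By induction on height, $\mathfrak h=\mathfrak g$, and Proposition 6 shows that $\mathcal E_X$ is ample. This proves Theorem 1. $\blacksquare$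

Because $r+1\le3$ always, the same argument gives ampleness for all generalized Grassmannians of any type when $p>3$.

## 8. The exact size of $R$, and the proof of Theorem 3

**Step 8 (nefness).** We bound the degrees $d_i$ of $D$ from above. Twist (3) by $\mathcal O(-1)$. As $\mathcal O_{\mathbb P^1}(-1)$ has no cohomology, $H^0(D(-1))=H^0(\Gamma,\varphi^*\mathcal O_{\ell_Y}(-1))$. Pullback along $a$ is injective on sections, and by (5)
$$a^*\varphi^*\mathcal O_{\ell_Y}(-1)=\mathrm{pr}_2^*(\varphi|_\ell)^*\mathcal O_{\ell_Y}(-1)=\mathrm{pr}_2^*\mathcal O_\ell(-p),$$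
whose sections are $K[G_1]\otimes H^0(\mathcal O_\ell(-p))=0$. So $H^0(D(-1))=0$ and all $d_i\le0$. Thus $\mathcal E|_{\ell_Y}$ is nef, and $\mathcal E$ is nef by Proposition 4. The number of trivial summands of $\mathcal E|_{\ell_Y}$ is $h^0(D)=\dim R-1$, and the other summands have positive degree. It remains to prove
$$\dim R=p^{\dim\mathfrak g/\mathfrak h}=p^{|\Phi\setminus\Psi|}.\tag{8}$$

**Step 9 (a group scheme with Lie algebra $\mathfrak h$).** We want to integrate $\mathfrak h$, in order to turn (7) into invariance under a group. In characteristic $p$ the $p$-th power of a left-invariant derivation is again one; this defines $v\mapsto v^{[p]}$ on $\mathfrak g$. A subalgebra stable under $[p]$ is called *restricted*. For $\mathrm{GL}_n$ it is the $p$-th power of matrices; a root vector has $e^{[p]}=0$, and the generator $h$ of $\operatorname{Lie}\mathbb G_m$ with $D_h=t\,\partial_t$ has $h^{[p]}=h$.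

Recall (Demazure–Gabriel, *Groupes algébriques*, II, §7, n°4) that restricted subalgebras of $\mathfrak g$ correspond bijectively, with inclusions preserved, to subgroup schemes of $G_1$, by $H\mapsto\operatorname{Lie}H$. Moreover $\dim K[H]=p^{\dim\operatorname{Lie}H}$, and the distribution algebra $K[H]^*$ is generated by $\operatorname{Lie}H$. For $(\mathbb G_a)_1$ the distribution algebra is dual to $K[t]/(t^p)$, with basis $\partial^i/i!$, $0\le i<p$, generated by $\partial$.

Our $\mathfrak h$ is restricted: it is spanned by $\mathfrak t$, with $\mathfrak t^{[p]}\subset\mathfrak t$, and the $e_\beta$, $\beta\in\Psi$, with $e_\beta^{[p]}=0$. By Jacobson's formula, $(x+y)^{[p]}-x^{[p]}-y^{[p]}$ is a sum of iterated brackets of $x$ and $y$. Let $H\subset G_1$ be the subgroup scheme with $\operatorname{Lie}H=\mathfrak h$. It has two properties.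

- It is normalized by $P_\alpha$. For $k\in P_\alpha(K)$ the group $kHk^{-1}$ has Lie algebra $\operatorname{Ad}(k)\mathfrak h=\mathfrak h$, so it equals $H$. The normalizer of $H$ in the smooth group $P_\alpha$ is closed and contains all $K$-points, so it is $P_\alpha$.
- It contains $P_1$ and $(P_\alpha)_1$, because $\mathfrak h\supset\mathfrak p$ and $\mathfrak h\supset\mathfrak b+\mathfrak g_\alpha=\mathfrak p_\alpha$.

**Step 10 ($R=K[G_1]^H$, the right $H$-invariants).** We prove both inclusions.

*Inclusion $\subset$.* Let $f\in R$. By (7) it is killed by $\mathfrak h$. As $K[H]^*$ is generated by $\mathfrak h$, every $\mu\in K[H]^*$ acts on $f$ by the scalar $\mu(1)$. This says that the function $(g,\gamma)\mapsto f(g\gamma)$ on $G_1\times H$ is $f\otimes1$, so $f$ is $H$-invariant.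

*Inclusion $\supset$.* Let $f$ be right $H$-invariant and let $gx=g'x'$ with $g,g'\in G_1(S)$ and $x,x'\in\ell(S)$. Put $\gamma=g'^{-1}g\in G_1(S)$. Then $x'=\gamma x$, so $\varphi(x)=\varphi(x')$. We claim $\gamma\in H(S)$ fppf-locally. Apply the argument of Lemma 5 to $\ell=P_\alpha/B$: fppf-locally $x=yx_0$ and $x'=y'x_0$ with $y,y'\in P_\alpha(S)$. As $F(y)^{-1}F(y')\in B^{(p)}(S)$, it is fppf-locally $F(q)$ with $q\in B(S)$, and $u=y'q^{-1}y^{-1}$ satisfies $u\in(P_\alpha)_1(S)$ and $ux=x'$. Now $u^{-1}\gamma$ fixes $x=yx_0$, so $y^{-1}u^{-1}\gamma y$ fixes $x_0$. It also lies in $G_1(S)$, since $G_1$ is normal. So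
$$y^{-1}u^{-1}\gamma y\in P_1(S)\subset H(S),\qquad u^{-1}\gamma\in yH(S)y^{-1}=H(S),$$
and $\gamma=u\cdot u^{-1}\gamma\in H(S)$ because $(P_\alpha)_1\subset H$. Hence $f(g)=f(g'\gamma)=f(g')$ fppf-locally, and therefore on $S$. By (6), $f\in R$.

**Step 11 (count).** For a subgroup scheme $H$ of a finite group scheme $G_1$, the ring $K[G_1]$ is locally free of rank $\dim K[H]$ over $K[G_1]^H=K[G_1/H]$. So $\dim R=\dim K[G_1]/\dim K[H]=p^{\dim\mathfrak g-\dim\mathfrak h}$, which is (8). With Step 8, $\mathcal E|_{\ell_Y}$ is $\mathcal O^{\,p^{|\Phi\setminus\Psi|}-1}\oplus(\text{ample})$. It is ample iff $\Psi=\Phi$ iff $\mathfrak h=\mathfrak g$, and by Proposition 4 the same holds for $\mathcal E_X$. This proves Theorem 3. $\blacksquare$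

For the quadric threefold in characteristic $2$, (8) gives $\dim R=2$. This matches Section 5: $R$ has basis $1,f^*t$.

## 9. Non-maximal parabolics

**Step 12 (Theorem 2 for non-maximal $P$).** We show that $\mathcal E_X$ is never ample here, as for $\mathbb P^1\times\mathbb P^1$. Let $P\supset B$ be reduced, $P\ne G$, not maximal. At least two simple roots are not roots of $P$. Let $\beta$ be one of them, and let $P'\supset P$ be the reduced parabolic generated by $P$ and $U_\beta$, so $P\subsetneq P'\subsetneq G$. Let $P_\beta\subset P'$ be the minimal parabolic attached to $\beta$, let $\pi\colon X\to X'=G/P'$, $x_0'=\pi(x_0)$, and $\ell=P_\beta x_0$. As in Step 2, $P_\beta\cap P=B$, so $\ell\cong\mathbb P^1$; and $\pi(\ell)=x_0'$. The exact sequence (3) and Lemma 5 did not use that $P$ is maximal, so they hold for this $\ell$ and $\Gamma=\varphi^{-1}(\ell^{(p)})$.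

Let $\Gamma'\subset X'$ be the fibre of the relative Frobenius of $X'$ through $x_0'$. In local coordinates it is $\operatorname{Spec}K[t_1,\dots,t_d]/(t_i^p)$ with $d=\dim X'$, so $\dim\mathcal O(\Gamma')=p^{\dim X'}>1$. Since relative Frobenius is functorial, $\pi$ maps $\Gamma$ to $\Gamma'$. The composite $G_1\times\ell\to\Gamma\to\Gamma'$ is $(g,x)\mapsto gx_0'$. It is an fppf epimorphism: if $z=h'x_0'$ lies in $\Gamma'(S)$, then $F(h')\in P'^{(p)}(S)$ is fppf-locally $F(q)$ with $q\in P'(S)$, so $g=h'q^{-1}\in G_1(S)$ and $gx_0'=z$; and $\mathrm{pr}_1\colon G_1\times\ell\to G_1$ has a section. So $\mathcal O(\Gamma')\to\mathcal O(G_1\times\ell)$ is injective. It factors through $\mathcal O(\Gamma)$, hence $\dim\mathcal O(\Gamma)>1$. By (3), $h^0(D)>0$, so $\mathcal E|_{\ell^{(p)}}$ has a summand of degree at most $0$ and $\mathcal E_X$ is not ample.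

## 10. Deciding $\Psi=\Phi$ in small characteristic

Now $P$ is maximal. By Theorem 3 we must decide when $\Psi=\Phi$.

**Step 13 (rules for $\Psi$).** These bound $\Psi$ from both sides. By construction and (1):

- (a) $\{c_\alpha\le0\}\cup\{\alpha\}\subset\Psi$;
- (b) $s_\alpha\Psi=\Psi$, since $\dot s_\alpha\in P_\alpha(K)$;
- (c) if $\beta,\gamma\in\Psi$, $\beta+\gamma\in\Phi$ and $p\nmid r+1$, then $\beta+\gamma\in\Psi$.

For upper bounds, let $\Delta=\{\text{negative roots}\}\cup\{\alpha\}$, the roots of $P_\alpha$.

- (d) Let $\Psi'\supset\{c_\alpha\le0\}\cup\{\alpha\}$ be such that $\mathfrak h'=\mathfrak t\oplus\bigoplus_{\Psi'}\mathfrak g_\beta$ is a Lie subalgebra, and such that for all $\delta\in\Delta$, $i\ge2$ and $\gamma\in\Psi'$ with $\gamma\ne\pm\delta$ the vector $\frac1{i!}(\operatorname{ad}e_\delta)^ie_\gamma$ lies in $\mathfrak h'$. Then $\Psi\subset\Psi'$.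

*Proof of (d).* The group $P_\alpha$ is generated by $T$ and the $U_\delta$, $\delta\in\Delta$. So $\mathfrak h'$ is $P_\alpha$-stable if all divided powers $\frac1{i!}(\operatorname{ad}e_\delta)^i$ preserve it. For $i=1$ this holds because $\mathfrak h'$ is a subalgebra containing $e_\delta$ (note $\Delta\subset\Psi'$). For $i\ge2$ these operators kill $\mathfrak t$ and $e_\delta$; on $e_{-\delta}$ they give $-e_\delta\in\mathfrak h'$ for $i=2$ and $0$ for $i\ge3$; the remaining root vectors are covered by hypothesis. So $\mathfrak h'$ is a $P_\alpha$-stable subalgebra containing $\mathfrak p$, and $\mathfrak h\subset\mathfrak h'$.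

If $p$ divides no number $r+1$, the argument of Step 7 gives $\Psi=\Phi$. This covers simply laced types for all $p$, types $\mathrm B,\mathrm C,\mathrm F$ for $p\ge3$, and $\mathrm G_2$ for $p\ge5$. What remains is $\mathrm B,\mathrm C,\mathrm F$ with $p=2$ and $\mathrm G_2$ with $p=2,3$.

**Step 14 (long and short roots when $p=2$, types $\mathrm B,\mathrm C,\mathrm F$).** We find which sums rule (c) allows, and simplify (d). Let $\beta,\gamma$ be roots with $\beta+\gamma$ a root. The roots in their span form a system $\mathrm A_2$ or $\mathrm B_2=\{\pm\varepsilon_1,\pm\varepsilon_2,\pm\varepsilon_1\pm\varepsilon_2\}$. In $\mathrm A_2$ we have $r=0$ and all roots have the same length. In $\mathrm B_2$ the sums that are roots are of the form long + short = short, with $r=0$, as in $(\varepsilon_1-\varepsilon_2)+\varepsilon_2$, or short + short = long, with $r=1$, as in $\varepsilon_1+\varepsilon_2$. So $r+1=2$ exactly when short + short = long; rule (c) applies to all other sums. Also long + short = long never occurs.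

If $\gamma\ne\pm\delta$ and $\gamma+2\delta$ is a root, then $\gamma$ and $\delta$ span a $\mathrm B_2$, $\delta$ is short, and $\gamma$ and $\gamma+2\delta$ are long. For $i\ge3$, $\gamma+i\delta$ is not a root.

Consequently, let $w$ be a linear form and let $\Psi'$ be the union of all short roots and $\{\text{long }\beta:w(\beta)\le0\}$. Then $\mathfrak h'$ is a Lie subalgebra: a long sum of two roots of $\Psi'$ is either long + long, where $w$ adds up, or short + short, where the bracket is $\pm2e_{\beta+\gamma}=0$. All conditions of (d) hold as soon as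

- (d1) $w(\beta)\le0$ for every long $\beta$ with $c_\alpha(\beta)\le0$ or $\beta=\alpha$;
- (d2) $w(\delta)\le0$ for every short $\delta\in\Delta$.

**Step 15 (type $\mathrm B_m$, $p=2$).** Here $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ for $i<m$, $\alpha_m=\varepsilon_m$, the long roots are $\pm\varepsilon_i\pm\varepsilon_k$, and $c_{\alpha_j}(\beta)=\beta_1+\dots+\beta_j$. Let $\alpha=\alpha_j$.

*Case $j=m$ or $j\le m-2$.* If $j=m$, then $\varepsilon_{m-1}-\varepsilon_m\in\Psi$ and $s_\alpha$ sends it to $\varepsilon_{m-1}+\varepsilon_m\in\Psi$. If $j\le m-2$, then $\varepsilon_{m-1}+\varepsilon_m=\alpha_{m-1}+2\alpha_m$ has $c_\alpha=0$, so it is in $\Psi$. In both cases all simple roots $\varepsilon_i-\varepsilon_{i+1}$, $\varepsilon_{m-1}+\varepsilon_m$ of the long subsystem $\mathrm D_m$ are in $\Psi$, hence all positive long roots are (long + long = long). Then $\varepsilon_i=(\varepsilon_i-\varepsilon_m)+\varepsilon_m\in\Psi$ for $i<m$ (long + short). Negative roots are in $\Psi$ by (a). So $\Psi=\Phi$.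

*Case $j=m-1$.* Take $w(\beta)=\sum_i\beta_i$. The long roots with $w>0$ are $\varepsilon_i+\varepsilon_k$, $i<k$, and they have $c_\alpha=\beta_1+\dots+\beta_{m-1}\ge1$. Also $w(\alpha)=0$. So (d1) holds. The short roots in $\Delta$ are the $-\varepsilon_i$, with $w=-1$, so (d2) holds. As $w(\varepsilon_1+\varepsilon_2)>0$, we get $\Psi\ne\Phi$.

**Step 16 (type $\mathrm C_m$, $p=2$).** Here $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ for $i<m$, $\alpha_m=2\varepsilon_m$, and the long roots are $\pm2\varepsilon_i$.

*Case $j=1$.* The roots $2\varepsilon_i$, $i\ge2$, have $c_\alpha=0$, so they are in $\Psi$, and $s_\alpha(2\varepsilon_2)=2\varepsilon_1\in\Psi$. The roots $\varepsilon_i-\varepsilon_k$, $i<k$, are obtained from simple roots by short + short = short, and $\varepsilon_i+\varepsilon_k=(\varepsilon_i-\varepsilon_k)+2\varepsilon_k$ by short + long. So $\Psi=\Phi$. The Weyl reflection, not a bracket, produced $2\varepsilon_1$. This variety is $\mathbf{SGr}(1,2m)=\mathbb P^{2m-1}$, in agreement with Section 2.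

*Case $j\ge2$.* Take $\Psi'=\Phi\setminus\{2\varepsilon_1\}$. It contains $\{c_\alpha\le0\}\cup\{\alpha\}$, since $c_\alpha(2\varepsilon_1)>0$ and $\alpha\ne2\varepsilon_1$. The root $2\varepsilon_1$ is a sum of two roots only as $(\varepsilon_1\pm\varepsilon_k)+(\varepsilon_1\mp\varepsilon_k)$, short + short, where the bracket vanishes. So $\mathfrak h'$ is a subalgebra. If $2\varepsilon_1=\gamma+2\delta$ with $\gamma$ long and $\delta$ short, then $\delta=\varepsilon_1\pm\varepsilon_k$ with $k\ge2$. This is a positive root, and the only simple root of this form is $\alpha_1\ne\alpha$, so $\delta\notin\Delta$. By (d), $\Psi\ne\Phi$.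

**Step 17 (type $\mathrm F_4$, $p=2$).** Here $\alpha_1=\varepsilon_2-\varepsilon_3$, $\alpha_2=\varepsilon_3-\varepsilon_4$, $\alpha_3=\varepsilon_4$, $\alpha_4=\frac12(\varepsilon_1-\varepsilon_2-\varepsilon_3-\varepsilon_4)$. The positive long roots are $\varepsilon_i\pm\varepsilon_k$, $i<k$; the positive short roots are $\varepsilon_i$ and $\frac12(1,\pm1,\pm1,\pm1)$.

*Case $\alpha=\alpha_1$.* Here $c_\alpha(\beta)=\beta_1+\beta_2$. The roots $\varepsilon_1-\varepsilon_2$, $\varepsilon_3-\varepsilon_4$, $\varepsilon_3+\varepsilon_4$ have $c_\alpha=0$. Together with $\alpha=\varepsilon_2-\varepsilon_3$ they are the simple roots of the long subsystem $\mathrm D_4$. So all long roots are in $\Psi$. The short roots with $c_\alpha>0$ are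
$$\varepsilon_i=(\varepsilon_i+\varepsilon_3)+(-\varepsilon_3)\ \ (i=1,2),\qquad \tfrac12(1,1,a,b)=(\varepsilon_1+a\varepsilon_3)+\tfrac12(-1,1,-a,b)\ \ (a,b=\pm1).$$
Each is long + (short with $c_\alpha=0$). So $\Psi=\Phi$.

*Case $\alpha=\alpha_4$.* Here $c_\alpha(\beta)=2\beta_1$, so $\Psi$ contains $\pm\varepsilon_i\pm\varepsilon_k$ and $\pm\varepsilon_i$ for distinct $i,k\ge2$. Since $(\varepsilon_2+\varepsilon_3,\alpha_4)=-1$ and $(\alpha_4,\alpha_4)=1$, we have $s_\alpha(\varepsilon_2+\varepsilon_3)=\varepsilon_2+\varepsilon_3+2\alpha_4=\varepsilon_1-\varepsilon_4\in\Psi$. By long + long, first $\varepsilon_1\pm\varepsilon_k=(\varepsilon_1-\varepsilon_4)+(\varepsilon_4\pm\varepsilon_k)$ for $k=2,3$, then $\varepsilon_1+\varepsilon_4=(\varepsilon_1-\varepsilon_2)+(\varepsilon_2+\varepsilon_4)$ lie in $\Psi$. Next $\varepsilon_1=(\varepsilon_1-\varepsilon_2)+\varepsilon_2\in\Psi$. Adding suitable $\varepsilon_k$, $k\ge2$, one after another to $\alpha_4$ (short + short = short) gives all $\frac12(1,\pm1,\pm1,\pm1)$. So $\Psi=\Phi$.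

*Case $\alpha=\alpha_2$.* Take $w(\beta)=\frac32\beta_1+\frac12(\beta_2+\beta_3+\beta_4)$. On positive long roots $w\ge0$, so $w\le0$ on negative long roots. The simple roots other than $\alpha_2$ span a system $\mathrm A_1\times\mathrm A_2$ with the $\mathrm A_2$ short, so the only positive long root with $c_\alpha=0$ is $\alpha_1$. As $w(\alpha_1)=w(\alpha_2)=0$, (d1) holds. The short roots in $\Delta$ are the negative ones. Since $w(\varepsilon_i)>0$ and $w(\frac12(1,\pm1,\pm1,\pm1))\ge\frac12(\frac32-\frac32)=0$, (d2) holds. As $w(\varepsilon_1+\varepsilon_2)=2>0$, $\Psi\ne\Phi$.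

*Case $\alpha=\alpha_3$.* Take $w(\beta)=\beta_1$. It is $\ge0$ on all positive roots. The positive long roots with $c_\alpha=0$ are $\alpha_1,\alpha_2,\alpha_1+\alpha_2$, all with $w=0$, and $\alpha$ is short, so (d1) holds. The short roots in $\Delta$ are the negative ones, with $w\le0$, and $\alpha_3=\varepsilon_4$, with $w=0$, so (d2) holds. As $w(\varepsilon_1+\varepsilon_2)=1>0$, $\Psi\ne\Phi$.

**Step 18 (type $\mathrm G_2$).** Let $\alpha_1$ be short and $\alpha_2$ long. The positive roots are $\alpha_1,\alpha_2,\alpha_1+\alpha_2,2\alpha_1+\alpha_2,3\alpha_1+\alpha_2,3\alpha_1+2\alpha_2$.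

*Case $\alpha=\alpha_1$, any $p$.* By (a), $\alpha_1,\alpha_2\in\Psi$. Then $s_\alpha\alpha_2=3\alpha_1+\alpha_2\in\Psi$. Next $\alpha_1+\alpha_2\in\Psi$, since $\alpha_2-\alpha_1$ is not a root and so $r+1=1$. Then $s_\alpha(\alpha_1+\alpha_2)=2\alpha_1+\alpha_2\in\Psi$. Finally $3\alpha_1+2\alpha_2=(3\alpha_1+\alpha_2)+\alpha_2\in\Psi$, since $3\alpha_1$ is not a root and so $r+1=1$. So $\Psi=\Phi$.

*Case $\alpha=\alpha_2$, $p=2$.* Take $\Psi'=\{c_{\alpha_1}\le1\}$. It contains $\{c_{\alpha_2}\le0\}\cup\{\alpha_2\}$, because the roots with $c_{\alpha_2}\le0$ are the negative roots and $\alpha_1$. A sum of two elements of $\Psi'$ with $c_{\alpha_1}\ge2$ must have both summands among $\alpha_1,\alpha_1+\alpha_2$. The only such root is $\alpha_1+(\alpha_1+\alpha_2)$. Here $(\alpha_1+\alpha_2)-\alpha_1=\alpha_2$ is a root and $\alpha_2-\alpha_1$ is not, so $r+1=2=0$ in $K$. Thus $\mathfrak h'$ is a subalgebra.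

*Case $\alpha=\alpha_2$, $p=3$.* Take $\Psi'=\{c_{\alpha_1}\le2\}$, which also contains $\{c_{\alpha_2}\le0\}\cup\{\alpha_2\}$. The only root with $c_{\alpha_1}=2$ is $2\alpha_1+\alpha_2$, so the only sums leaving $\Psi'$ are $\alpha_1+(2\alpha_1+\alpha_2)$ and $(\alpha_1+\alpha_2)+(2\alpha_1+\alpha_2)$. Subtracting $\alpha_1$ repeatedly from $2\alpha_1+\alpha_2$ gives the roots $\alpha_1+\alpha_2$, $\alpha_2$ and then no root; subtracting $\alpha_1+\alpha_2$ gives the roots $\alpha_1$, $-\alpha_2$ and then no root. So $r=2$ and $r+1=3=0$ in $K$ both times, and $\mathfrak h'$ is a subalgebra.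

In the last two cases every $\delta\in\Delta$, a negative root or $\alpha_2$, has $c_{\alpha_1}(\delta)\le0$. So $c_{\alpha_1}(\gamma+i\delta)\le c_{\alpha_1}(\gamma)$, and the divided powers in (d) preserve $\mathfrak h'$. Hence $\Psi\ne\Phi$.

Steps 12 to 18 cover all types, all parabolics and all characteristics, and the cases with $P$ maximal and $\Psi\ne\Phi$ are exactly items 1 to 4. This proves Theorem 2. $\blacksquare$
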